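# No elementary bound for the recurrences of the Specker–Blatter Theorem

## 1. The guess that short sentences have small recurrences

Fix a logical sentence $\phi$ about structures with unary and binary relations, and count the structures on $\{1,\dots,n\}$ that satisfy it. The Specker–Blatter Theorem says that modulo any $m$ these counts eventually obey a linear recurrence. How late must the recurrence start, and how long must it be, in terms of the length of $\phi$ and of $m$? The answer one would first guess is that an elementary function, a tower of exponentials of some fixed height, is enough: a short sentence has little to say, so its recurrence should be moderate. Before testing the guess we make it precise.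

**Definition (structures and counts).** A vocabulary $\tau$ is *admissible* if it is finite and consists only of constant symbols, unary relation symbols and binary relation symbols. $\mathrm{CMSOL}(\tau)$ is Monadic Second Order Logic over $\tau$ (quantification over elements and over sets of elements) extended by the modular counting quantifiers $C_{a,b}$, where $C_{a,b}x\,\theta$ says that the number of $x$ with $\theta$ is $\equiv a \pmod b$. For a sentence $\phi$ we take $\tau$ to be the set of symbols occurring in $\phi$. Constants are *hard-wired*: if $c_1,\dots,c_k$ are the constant symbols, then on $[n]=\{1,\dots,n\}$ with $n\ge k$ the symbol $c_i$ denotes the element $i$. Let $S_\phi(n)$ be the number of $\tau$-structures on $[n]$, with constants so interpreted, that satisfy $\phi$; put $S_\phi(n)=0$ for $n<k$.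

For example, if $\phi$ is $E(c_1,c_2)$ with $E$ binary, then the pair $(1,2)$ is forced and the other $n^2-1$ pairs are free, so $S_\phi(n)=2^{n^2-1}$ for $n\ge2$ and $S_\phi(0)=S_\phi(1)=0$.

**Definition (MC-finite).** A sequence of integers $s(n)$ is *MC-finite* if for every $m\in\mathbb N^+$ there are $r(m),p(m)\in\mathbb N^+$ and $\alpha_0(m),\dots,\alpha_{p(m)}(m)\in\mathbb N^+$ such that for all $n\ge r(m)$
$$s(n+p(m)+1)\equiv\sum_{i=0}^{p(m)}\alpha_i(m)\,s(n+i)\pmod m. \tag{1}$$

The positivity of the coefficients is harmless, since one may add multiples of $m$. For instance, a sequence with period $P\ge2$ modulo $m$ satisfies (1) with $p(m)=P-1$, $\alpha_0=1$ and all other $\alpha_i=m$.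

The theorem we start from is the Specker–Blatter Theorem extended to $\mathrm{CMSOL}$ with hard-wired constants: *for every admissible $\tau$ and every sentence $\phi\in\mathrm{CMSOL}(\tau)$, the sequence $S_\phi(n)$ is MC-finite.* (It will be reproved, with bounds, in Section 9.)

The length $|\phi|$ is the number of symbols of $\phi$, with indices of names written in binary. Other reasonable conventions change $|\phi|$ at most polynomially, and numerals in $C_{a,b}$ may be unary or binary. Put
$$\exp_0(x)=x,\quad \exp_{d+1}(x)=2^{\exp_d(x)},\qquad T(0)=1,\quad T(i+1)=2^{T(i)},$$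
so that $\exp_d(T(i))=T(i+d)$. A function $f:\mathbb N\to\mathbb N$ is *elementary* if it is elementary recursive. All we use is that then there are $d\ge1$ and $c$ with $f(x)\le\exp_d(x+c)$ for all $x$.

**Problem.** (Eldar Fischer and Johann A. Makowsky, "Extensions and Limits of the Specker-Blatter Theorem", arXiv:2206.12135, 2022.) Is there a single elementary $f$ such that for every admissible $\tau$, every sentence $\phi\in\mathrm{CMSOL}(\tau)$ and every $m\in\mathbb N^+$, MC-finiteness of $S_\phi$ modulo $m$ is witnessed by constants $r(m),p(m)\le f(\max\{|\phi|,m\})$?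

Here are five tests of the guess "yes".

*Graphs.* Let $\phi$ say that $E$ is symmetric and irreflexive. Then $S_\phi(n)=2^{n(n-1)/2}$. Modulo $2$ this is $0$ for $n\ge2$. Modulo an odd $m\ge3$, let $o$ be the order of $2$ in $(\mathbb Z/m)^\times$. Then $\binom{n+2o}2-\binom n2=o(2n+2o-1)$ is divisible by $o$, so $2o$ is a period, and $p(m)=2o-1<2m$ works.

*Permutations.* Let $\phi$ say that $R$ is the graph of a bijection. Then $S_\phi(n)=n!$, which is $0$ modulo $m$ for $n\ge m$. So $r(m)=m$, $p(m)=1$ work.

*Equivalence relations.* Now $S_\phi(n)=B(n)$, the number of equivalence relations on $[n]$. Let a $p$-cycle, $p$ prime, act on the last $p$ points of $[n+p]$. Orbits have size $1$ or $p$, so modulo $p$ only the relations fixed by the cycle count. In a fixed relation every point outside is related to all of the $p$ points or to none. Suppose two distinct ones among the $p$ points, say $u$ and its image under the $j$-th power of the cycle with $0<j<p$, are equivalent; then, applying the cycle, all $p$ are equivalent, since $j$ generates $\mathbb Z/p$. In this case the $p$ points behave as one point, giving $B(n+1)$ relations. Otherwise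 no two of them are equivalent, so no outside point is related to any of them, giving $B(n)$ relations. Hence $B(n+p)\equiv B(n+1)+B(n)\pmod p$: a recurrence of order $p$. (Check: $B(1),\dots,B(4)=1,2,5,15$; modulo $2$, $B(3)=5\equiv 2+1$; modulo $3$, $B(4)=15\equiv 2+1$.)

*Divisibility.* Let $\phi$ be $C_{0,b}x\,(x=x)$, $b\ge2$. Then $S_\phi(n)$ is $1$ if $b\mid n$ and $0$ otherwise, and $p(m)=b-1$ works. For $m\ge2$ nothing smaller works: if $p(m)+1\le b-1$, apply (1) so that the left side is $S_\phi(n^*)$ for a large multiple $n^*$ of $b$; all terms on the right are $0$, and $1\equiv0$ follows. If $b$ is written in binary, $p(m)$ must be exponential in $|\phi|$. That is still elementary.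

*Exact size.* Let $\phi$ say "there are exactly $q$ elements". Then $S_\phi$ is $1$ at $n=q$ and $0$ elsewhere, and $r(m)+p(m)$ must be at least $q$, as the next lemma shows. With $O(q^2)$ inequalities this is a harmless lower bound.

The guess survives all five tests. But the last one shows what a counterexample may look like.

## 2. A single nonzero value forces a long recurrence

**Lemma 1.** Let $s(n)=0$ for all $n\ne n^*$, and let $m\nmid s(n^*)$. Then any $r(m),p(m)$ witnessing MC-finiteness of $s$ modulo $m$ satisfy $r(m)+p(m)\ge n^*$, hence $\max\{r(m),p(m)\}\ge n^*/2$.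

*Proof.* Write $r=r(m)$, $q=p(m)$ and suppose $r+q\le n^*-1$. Then $n=n^*-q-1\ge r$, and (1) at this $n$ expresses $s(n^*)$ modulo $m$ as a combination of $s(n^*-q-1),\dots,s(n^*-1)$. All these are $0$, so $m\mid s(n^*)$, a contradiction. $\square$

So we look for short sentences whose only models have one gigantic size $n^*$, with a number of labelled models that is nonzero modulo $m$. This succeeds, and the first guess is wrong.

**Theorem 1.** There is a constant $C$ such that for every prime $p$ and $h\ge1$ there is a first-order sentence $\phi_{h,p}$, using only binary relation symbols, with $|\phi_{h,p}|\le C(h+p^2)\log(h+p+2)$, and a number $n^*=p^N$ with $N\ge T(h)$, such that $S_{\phi_{h,p}}(n)=0$ for $n\ne n^*$ and $p\nmid S_{\phi_{h,p}}(n^*)$. Hence for every $m$ divisible by $p$, any constants witnessing MC-finiteness of $S_{\phi_{h,p}}$ modulo $m$ satisfy $r(m)+p(m)\ge n^*$.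

**Corollary (answer to the Problem).** No elementary $f$ as in the Problem exists. For each fixed $m\ge2$, no elementary function of $|\phi|$ alone bounds $r(m),p(m)$.

Two complements are proved afterwards; the answer does not depend on them.

**Theorem 2 (upper bound).** Let $\phi\in\mathrm{CMSOL}(\tau)$ be a sentence with $\tau$ admissible with $k$ constants, let $\ell=|\phi|\ge1$, and let $Q$ be the quantifier rank of $\phi$. There is $t\le\exp_{Q+1}((\ell+1)^3)$, depending only on $\phi$, such that for every $m\ge2$ MC-finiteness of $S_\phi$ modulo $m$ is witnessed by $r(m)=\max\{k,1\}$ and some $p(m)<(2m)^{t+1}$.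

**Theorem 3.** The answer stays negative for first-order sentences over a single binary symbol whose models are all simple undirected graphs. For each prime $p$ there is a constant $C_p$ and there are such sentences $\psi_{h,p}$ $(h\ge1)$, $|\psi_{h,p}|\le C_ph^4$, with the property of Theorem 1.

By Theorem 2 the bound is polynomial in $m$ for fixed $\phi$, and elementary in $\max\{|\phi|,m\}$ for each fixed quantifier rank. So the guess is right when the rank is bounded, which is one reason why small examples do not refute it. In general Theorem 2 gives a tower of height $|\phi|+O(1)$ over $(|\phi|+1)^3$ and $m$, since $Q\le|\phi|$. By Theorem 1 with $p=2$, a tower of height $\Omega(|\phi|/\log|\phi|)$ is unavoidable.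

## 3. Rigid words vanish modulo $p$, leaves of a $p$-ary tree do not

A sensible first attempt is to take a linear order with some unary predicates, that is, a word, and a short sentence that forces it to have tower length. Such sentences exist, and Section 4 builds one. But the attempt stops here: a finite linear order has no automorphism other than the identity, so if $W$ is the only model and has $n^*$ elements, then $S_\phi(n^*)=n^*!$, which is $0$ modulo $m$ as soon as $n^*\ge m$. The lone nonzero value has been erased.

In general, a structure $A$ with $n$ elements has exactly $n!/|\mathrm{Aut}(A)|$ isomorphic copies on $[n]$. For this to be prime to $p$, the order $|\mathrm{Aut}(A)|$ must contain the full power of $p$ dividing $n!$. At the other extreme, the complete graph on $n$ vertices has $\mathrm{Aut}=S_n$ and a single labelled copy, but a first-order sentence of rank $Q$ cannot tell apart two complete graphs with at least $Q$ vertices (the duplicator wins the $Q$-round Ehrenfeucht–Fraïssé game by keeping equalities), so it can say nothing about a huge size. We need just enough symmetry.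

For $n=p^N$ we know what "just enough" looks like. On $\{0,\dots,p-1\}^N$ put
$$lev(x,y)=\max\{i: x_i\ne y_i\}\in\{1,\dots,N\}\qquad(x\ne y).$$
Think of the points as leaves of a $p$-ary tree of height $N$; $lev(x,y)$ is the height at which the branches of $x$ and $y$ meet. Let $\Gamma_N$ be the group of bijections preserving $lev$.

**Lemma 2.** Let $A$ be a structure on $\{0,\dots,p-1\}^N$ with $\Gamma_N\subseteq\mathrm{Aut}(A)$. Then the number of structures on $[p^N]$ isomorphic to $A$ is not divisible by $p$.

*Proof.* An element of $\Gamma_N$ permutes the $p$ classes of points with constant last coordinate (two points are in one class iff $lev<N$ or they are equal), and maps each class to its image by a $lev$-preserving bijection; all combinations occur. So $|\Gamma_N|=p!\,|\Gamma_{N-1}|^p$, with $|\Gamma_0|=1$, and $|\Gamma_N|=(p!)^{1+p+\dots+p^{N-1}}$. This is divisible by $p^{1+p+\dots+p^{N-1}}$, which by Legendre's formula is the exact power of $p$ dividing $(p^N)!$. Since $|\Gamma_N|$ divides $|\mathrm{Aut}(A)|$, the quotient $(p^N)!/|\mathrm{Aut}(A)|$ is an integer prime to $p$. $\square$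

This suggests the way past the obstacle: *do not let the elements of the structure be the positions of the word; let the positions be the levels of a $p$-ary tree whose leaves are the elements.* If the relations of $A$ depend only on $lev(x,y)$, then $\Gamma_N\subseteq\mathrm{Aut}(A)$ for free, and a word of length $N$ written on the levels can still force $N$ to be a tower. Two things must be done: write a short sentence with a unique word of tower length (Section 4), and recognize the levels of the tree from inside, using few relations (Sections 5 and 6). One relation per level is out of the question, as $N$ is a tower.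

## 4. A first-order sentence whose only finite word has tower length

Let $d_0=1$ and $d_{k+1}=d_k2^{d_k}$, so $d_1=2$, $d_2=8$, $d_3=2048$. Then $d_k\mid d_{k+1}$, and $d_h\ge T(h)$ by induction, because $d_{k+1}\ge2^{d_k}$. Fix $h\ge1$.

**Definition (words).** A *word* is a finite nonempty linear order $L$ with unary predicates $E,M_1,\dots,M_{h-1},B_1,\dots,B_h$. Abbreviate $M_0(z):=$ true and $M_h(z):=$ "$z$ is the first position". The word $W_h$ has positions $0,\dots,d_h-1$. In it $E(i)$ holds iff $i$ is even, and $M_k(i)$ holds iff $d_k\mid i$. Write $i\bmod d_k=v\,d_{k-1}+j$ with $0\le j<d_{k-1}$ and $0\le v<2^{d_{k-1}}$; then $B_k(i)$ holds iff the bit of weight $2^j$ in $v$ is $1$.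

So $M_k$ cuts the word into blocks of length $d_k$. Each of these consists of $2^{d_{k-1}}$ blocks of length $d_{k-1}$, on which $B_k$ writes the numbers $0,1,2,\dots$ in binary, lowest bit first. For $h=2$, with positions $0,\dots,7$:
$$E=M_1:\ 10\,10\,10\,10,\qquad B_1:\ 01\,01\,01\,01,\qquad B_2:\ 00\,10\,01\,11.$$

To say in logic that $B_k$ counts correctly, one must compare bits at equal offsets in neighboring $(k-1)$-blocks. The offset in a $(k-1)$-block is itself recorded by the counters below, so one wants a formula "$x$ and $y$ have the same offset in their $k$-blocks", defined from the same formula one level down. The obvious recursion uses the formula for $k-1$ several times: once to compare the offsets of $x$ and $y$ in their $(k-1)$-blocks, once to compare the bits of these blocks, once to check the counting. Then the length grows like $c^h$ for a constant $c>1$. (For the Corollary this would do: Section 7 needs only that $T(h+1-d)$ eventually exceeds the length plus a constant, and $T(h+1-d)\ge2^{2^{h-d}}$ exceeds any $c^h$. It would not give the length stated in Theorem 1.) To use the lower formula once, we let a universally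 quantified variable $z$ act as a switch between the different uses.

Write $y\le z$ for $y<z\vee y=z$. Bound variables are renamed where necessary. The formulas are:

* $same_k(x,y):\ \forall z\,(M_k(z)\to(z\le x\leftrightarrow z\le y))$, for $0\le k\le h$;
* $first_k(x):\ \forall z\,(same_k(z,x)\wedge z<x\to same_{k-1}(z,x))$;
* $last_k(x):\ \forall z\,(same_k(z,x)\wedge x<z\to same_{k-1}(z,x))$;
* $next_k(x,y):\ x<y\wedge same_k(x,y)\wedge\neg same_{k-1}(x,y)\wedge\forall z\,(x<z<y\to same_{k-1}(z,x)\vee same_{k-1}(z,y))$;
* $carry_k(x):\ \forall z\,(same_{k-1}(z,x)\wedge z<x\to B_k(z))$.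

The axioms are the following, where (Wa), (Wb), (Wd) are imposed for all $x$ and all $1\le k\le h$:

* (W0) $|L|\ge2$; $E$ holds at the first position and alternates along successors; the first position satisfies all $M_k$; $M_{k+1}\subseteq M_k$ for $1\le k\le h-2$.
* (Wa) $first_k(x)\to\neg B_k(x)$.
* (Wb) $last_k(x)\to B_k(x)$.
* (Wd) $\neg last_k(x)\to\exists z\,(same_{k-1}(x,z)\wedge\neg B_k(z))$.

Assume (W0). Then $M_h\subseteq M_{h-1}\subseteq\dots\subseteq M_0$, and the first position lies in all of them. Hence the classes of $same_k$, which we call *$k$-blocks*, are intervals, each starting at an $M_k$-position and containing no other. The $0$-blocks are singletons, $L$ is the only $h$-block, and each $k$-block is a union of $(k-1)$-blocks. The formulas $first_k(x)$, $last_k(x)$ say that the $(k-1)$-block of $x$ is the first, respectively last, in its $k$-block. The formula $next_k(x,y)$ says that the $(k-1)$-block of $y$ immediately follows that of $x$ inside the same $k$-block. Let $\mathrm{off}_k(x)$ be the offset of $x$ in its $k$-block, counted from $0$. For a $(k-1)$-block $\beta$ let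
$$num_k(\beta)=\sum_j2^j\,[B_k\text{ holds at offset }j\text{ of }\beta].$$

Let $I_k$ be the statement: *if $\beta'$ immediately follows $\beta$, both $(k-1)$-blocks of the same $k$-block, then $|\beta|=|\beta'|=d_{k-1}$ and $num_k(\beta')\equiv num_k(\beta)+1\pmod{2^{d_{k-1}}}$.*

**Lemma 3.** Assume (W0), (Wa), (Wb), (Wd) and $I_1,\dots,I_k$. Then every $k$-block has exactly $d_k$ elements and, if $k\ge1$, consists of $2^{d_{k-1}}$ $(k-1)$-blocks with $num_k=0,1,2,\dots$ in order.

*Proof.* Induction on $k$; for $k=0$ blocks are singletons and $d_0=1$. Let $k\ge1$. By induction all $(k-1)$-blocks have $d_{k-1}$ elements. In a $k$-block the first number is $0$ by (Wa), and each next number is the previous one plus $1$ modulo $2^{d_{k-1}}$ by $I_k$. By (Wb) the last $(k-1)$-block has all bits $1$, and by (Wd) every other one has a bit $0$; so a $(k-1)$-block is the last one iff its number is $2^{d_{k-1}}-1$. The $k$-block is finite, so there is a last $(k-1)$-block, and the numbers run exactly through $0,1,\dots,2^{d_{k-1}}-1$. The size is $2^{d_{k-1}}d_{k-1}=d_k$. $\square$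

Now the comparison formula. Put $G_0(x,y):=(x=x\wedge y=y)$ and, with fresh variables at each level and $1\le k\le h$,
$$G_k(x,y):=\forall x'\,\forall z\,\exists y'\big[(z\text{ first}\to\alpha_k)\wedge(z\text{ not first}\to\beta_k)\wedge G_{k-1}(x',y')\big], \tag{2}$$
where "$z$ first" means that $z$ is the first position of $L$, and

$$\begin{aligned}\alpha_k:=\ &\big(same_{k-1}(x,x')\to same_{k-1}(y,y')\wedge(B_k(x')\leftrightarrow B_k(y'))\wedge(x'=x\to y'=y)\big)\\&\wedge\big(\neg same_{k-1}(x,x')\to y'=x'\big),\\ \beta_k:=\ &\big(\neg last_k(x')\to next_k(x',y')\wedge(B_k(y')\leftrightarrow\neg(B_k(x')\leftrightarrow carry_k(x')))\big)\\&\wedge\big(last_k(x')\to y'=x'\big).\end{aligned}$$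

With the switch $z$ at the first position, $y'$ is the copy of $x'$ in the block of $y$; with the switch elsewhere, $y'$ is the copy of $x'$ in the next block. Both times "copy" is tested by the same occurrence of $G_{k-1}(x',y')$.

**Lemma 4.** In a word satisfying (W0), (Wa), (Wb), (Wd): $G_k(x,y)$ holds iff $I_1,\dots,I_k$ hold and $\mathrm{off}_k(x)=\mathrm{off}_k(y)$.

*Proof.* Induction on $k$. For $k=0$ both sides are always true, since $0$-blocks are singletons. Let $k\ge1$.

**From left to right.** We extract first the lower invariants, then $I_k$, then the equality of offsets. Since $L\ne\emptyset$, some $G_{k-1}(x',y')$ holds, so $I_1,\dots,I_{k-1}$ hold by induction. By Lemma 3 all $(k-1)$-blocks have size $d_{k-1}$, and by induction $G_{k-1}$ now means equal $\mathrm{off}_{k-1}$.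

Take $z$ not first, which is possible since $|L|\ge2$. Let $\beta'$ immediately follow $\beta$ in a $k$-block, and let $x'\in\beta$. Then $\neg last_k(x')$, so the witness $y'$ lies in $\beta'$. It has the same offset as $x'$, hence is the unique such position, and its bit is the exclusive or of $B_k(x')$ and $carry_k(x')$. This is the rule for adding $1$, lowest bit first: a bit is flipped iff all lower bits are $1$. So $num_k(\beta')\equiv num_k(\beta)+1$ modulo $2^{d_{k-1}}$, and $I_k$ holds.

Take $z$ first. For every $x'$ in the $(k-1)$-block of $x$, the position of equal offset in the $(k-1)$-block of $y$ carries the same bit $B_k$. So these two blocks have equal $num_k$. The instance $x'=x$ gives $y'=y$, so $\mathrm{off}_{k-1}(x)=\mathrm{off}_{k-1}(y)$. By Lemma 3 for $k$, $\mathrm{off}_k=num_k\cdot d_{k-1}+\mathrm{off}_{k-1}$, where $num_k$ is that of the $(k-1)$-block of the point. Hence $\mathrm{off}_k(x)=\mathrm{off}_k(y)$.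

**From right to left.** We supply a witness $y'$ for each $x',z$. By Lemma 3 all $(k-1)$-blocks have size $d_{k-1}$, and $\mathrm{off}_k(x)=\mathrm{off}_k(y)$ implies that $x,y$ have the same $\mathrm{off}_{k-1}$ and that their $(k-1)$-blocks have the same $num_k$. If $z$ is first and $x'$ is in the $(k-1)$-block of $x$, let $y'$ be the position of offset $\mathrm{off}_{k-1}(x')$ in the $(k-1)$-block of $y$. The bits agree because the numbers do, and $x'=x$ gives $y'=y$; so $\alpha_k$ holds. If $z$ is not first and $x'$ is not in a last block, let $y'$ be the position of offset $\mathrm{off}_{k-1}(x')$ in the next $(k-1)$-block; then $\beta_k$ holds by $I_k$ and the rule for adding $1$. In the remaining cases ($z$ first and $x'$ outside the block of $x$; $z$ not first and $last_k(x')$) let $y'=x'$. Always $\mathrm{off}_{k-1}(x')=\mathrm{off}_{k-1}(y')$, so $G_{k-1}(x',y')$ holds by induction. $\square$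

Let $\omega_h$ be the conjunction of (W0), (Wa), (Wb), (Wd) and $\exists x\,G_h(x,x)$.

**Lemma 5.** Up to isomorphism $W_h$ is the only finite nonempty linear order with predicates satisfying $\omega_h$. The sentence $\omega_h$ has $O(h)$ symbol occurrences and $O(h)$ names.

*Proof.* In $W_h$ the $k$-blocks are the intervals $[qd_k,(q+1)d_k)$, and the $(k-1)$-blocks of a $k$-block have $num_k=0,1,\dots,2^{d_{k-1}}-1$ in order. So (W0), (Wa), (Wb), (Wd) and all $I_k$ hold, and $G_h(x,x)$ holds for every $x$ by Lemma 4.

Conversely, a model of $\omega_h$ satisfies $I_1,\dots,I_h$ by Lemma 4. By Lemma 3, applied for all $k\le h$: the only $h$-block $L$ has $d_h$ elements; the $M_k$-positions, being the beginnings of $k$-blocks, are the multiples of $d_k$; and the $B_k$ are as in $W_h$. Finally $E$ is determined by (W0).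

For the size, each of $same_k,first_k,last_k,next_k,carry_k,\alpha_k,\beta_k$ has $O(1)$ symbol occurrences, and by (2) $G_k$ contains $G_{k-1}$ only once. So each level adds $O(1)$ occurrences and $O(1)$ variables. $\square$

## 5. Reading balls off the parity of levels

We now set up the tree side, with branching numbers that may vary with the level, since Section 8 needs this. Let $c_1,\dots,c_N\ge2$ and
$$X=\prod_{i=1}^N\{0,\dots,c_i-1\},\qquad lev(x,y)=\max\{i:x_i\ne y_i\}\quad(x\ne y).$$
This is an ultrametric: $lev(y,z)\le\max(lev(x,y),lev(x,z))$ for distinct $x,y,z$, with equality if $lev(x,y)\ne lev(x,z)$. The *ball* of level $i$ around $x$ is $\{z:z=x\text{ or }lev(x,z)\le i\}$, that is, the set of points agreeing with $x$ in all coordinates above $i$; it has $c_1\cdots c_i$ elements. Around each point all levels $1,\dots,N$ occur.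

How can logic compare levels, with only binary relations on $X$? A single relation suffices: let $E(x,y)$ hold iff $x\neq y$ and $lev(x,y)$ is odd. Put
$$\begin{aligned}\lambda_0(x,y,z)&:=\neg(E(x,y)\leftrightarrow E(x,z))\wedge(E(y,z)\leftrightarrow E(x,z)),\\ \lambda(x,y,z)&:=\lambda_0(x,y,z)\vee\exists u\,(u\ne x\wedge\lambda_0(x,y,u)\wedge\lambda_0(x,u,z)),\\ \delta(x,y,z)&:=(z=x\vee\neg\lambda(x,y,z)).\end{aligned}$$
In any structure with a binary relation $E$, write $D(x,y)=\{z:\delta(x,y,z)\}$ for $x\ne y$.

**Lemma 6.** On $X$, with $E$ as above, $D(x,y)$ is the ball of level $lev(x,y)$ around $x$.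

*Proof.* Let $y,z\ne x$, $s=lev(x,y)$, $t=lev(x,z)$. We show that $\lambda(x,y,z)$ holds iff $s<t$. If $s,t$ have different parity, then $lev(y,z)=\max(s,t)$, and this has the parity of $t$ iff $s<t$; so $\lambda_0(x,y,z)$ holds iff $s<t$. If the parities agree, $\lambda_0(x,y,z)$ fails. Hence $\lambda_0$ implies $s<t$, and so does $\lambda$, through $s<lev(x,u)<t$ in the second case. Conversely let $s<t$. If the parities differ, $\lambda_0(x,y,z)$ holds. If they agree, then $s+1<t$, and any $u$ with $lev(x,u)=s+1$ witnesses $\lambda(x,y,z)$, since $s+1$ differs in parity from both $s$ and $t$. $\square$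

Conversely, which conditions on the sets $D(x,y)$ make an abstract finite structure into such an $X$? Consider these, stated with $\delta$:

* (T1) If $x\ne y$ then $x,y\in D(x,y)$.
* (T2) If $x\ne y$, $u\ne v$ and $u,v\in D(x,y)$, then $D(u,v)\subseteq D(x,y)$.
* (T3) If $x\ne y$, $u\ne v$, then $D(x,y),D(u,v)$ are disjoint or comparable by $\subseteq$.
* (T5) Some $D(x,y)$ with $x\ne y$ is the whole universe.

Let $Br_q(x,y)$ say: there are $q$, but not $q+1$, distinct elements $z_i\in D(x,y)$ with $D(z_i,z_j)=D(x,y)$ for all $i\ne j$.

**Lemma 7.** Let $A$ be a finite structure with at least two elements satisfying (T1), (T2), (T3), (T5). Let $\mathcal B=\{D(x,y):x\ne y\}$ and, for $x\in A$, $\mathcal B_x=\{b\in\mathcal B:x\in b\}$. For $b\in\mathcal B$ and $u,v\in b$ write $u\approx_bv$ iff $u=v$ or $D(u,v)\ne b$.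

(a) $\approx_b$ is an equivalence relation on $b$. It has at least two classes, called the *children* of $b$. If $b=D(x,y)$, there are exactly $q$ children iff $Br_q(x,y)$ holds.

(b) $\mathcal B_x$ is a chain under inclusion, and its members are exactly the sets $D(x,y)$, $y\ne x$.

(c) A child of $b$ with more than one element is in $\mathcal B$; and every $b'\in\mathcal B$ with $b'\subsetneq b$ lies in one child of $b$.

(d) Suppose that there are $N$ and $c_1,\dots,c_N$ such that for every $x$ the chain $\mathcal B_x$ has exactly $N$ members $b_1^x\subset\dots\subset b_N^x$, and $b_i^x$ has exactly $c_i$ children. Then there is a bijection $f:A\to X=\prod_{i\le N}\{0,\dots,c_i-1\}$ such that $D(u,v)=b_i^u$ with $i=lev(f(u),f(v))$, for all $u\ne v$.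

*Proof.* First, $D(x,y)=D(y,x)$: by (T1) both points lie in both sets, and (T2) gives both inclusions.

**Step (a): children are well defined.** Reflexivity is clear and symmetry follows from $D(u,v)=D(v,u)$. For transitivity let $u,v,w\in b$ be distinct with $D(u,v)\ne b\ne D(v,w)$. By (T2) both sets are properly contained in $b$. They share $v$, so they are comparable by (T3). The larger one contains $u$ and $w$, so by (T2) it contains $D(u,w)$; hence $D(u,w)\ne b$. If $b=D(x,y)$, then $x\not\approx_by$, so there are at least two classes. A family of distinct $z_i\in b$ with $D(z_i,z_j)=b$ for all $i\ne j$ is a family of pairwise inequivalent elements, so its maximal size is the number of classes. As $Br_q(x,y)$ says that this maximal size is $q$, the last claim follows.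

**Step (b): the sets around $x$.** Members of $\mathcal B_x$ share $x$, so they form a chain by (T3). Each $D(x,y)$ is in $\mathcal B_x$ by (T1). If $x\in b\in\mathcal B$, choose $v$ in a child of $b$ not containing $x$; then $D(x,v)=b$.

**Step (c): children are again balls or points.** Let $\kappa$ be a child of $b$ with more than one element and fix $u\in\kappa$. The sets $D(u,v)$, $v\in\kappa\setminus\{u\}$, form a chain by (b). Let $D(u,v_0)$ be the largest. It contains every $v\in\kappa\setminus\{u\}$, because $v\in D(u,v)\subseteq D(u,v_0)$, and it contains $u$; so it contains $\kappa$. As $u\approx_bv_0$, $D(u,v_0)\subsetneq b$. For $w\in D(u,v_0)$, $w\ne u$, we have $D(u,w)\subseteq D(u,v_0)\subsetneq b$ by (T2), so $w\approx_bu$. Thus $D(u,v_0)=\kappa$.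

For the second claim let $b'=D(u,v)\subsetneq b$. If $w\in b'$, $w\ne u$, then $D(u,w)\subseteq b'\subsetneq b$, so $w\approx_bu$.

**Step (d): coordinates.** We first define levels. If $b=b_i^x$, then the members of $\mathcal B$ properly containing $b$ are exactly the members of $\mathcal B_x$ properly containing $b$. Their number $N-i$ depends only on $b$, so the *level* $i$ of $b$ does not depend on $x$.

Next, the children of a $b$ of level $i\ge2$ are members of $\mathcal B$ of level $i-1$. Indeed, let $\kappa$ be a child and $x\in\kappa$. By (c), $b_{i-1}^x$ lies in one child of $b$; this child contains $x$, so it is $\kappa$. By (T1) $|b_{i-1}^x|\ge2$, so $\kappa\in\mathcal B$ by (c). From $b_{i-1}^x\subseteq\kappa\subsetneq b_i^x$ in the chain $\mathcal B_x$ it follows that $\kappa=b_{i-1}^x$. If $b$ has level $1$, its children are singletons, since otherwise by (c) a child containing $x$ would be a member of $\mathcal B_x$ properly below $b_1^x$.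

By induction on $i$ we find for each $b$ of level $i$ a bijection $f_b:b\to\prod_{j\le i}\{0,\dots,c_j-1\}$ such that $D(u,v)$ has level $lev(f_b(u),f_b(v))$ for distinct $u,v\in b$. Number the $c_i$ children of $b$ to obtain the $i$-th coordinate, and for $i\ge2$ use the bijections of the children for the first $i-1$ coordinates. If $u,v$ lie in different children, then $D(u,v)=b$ has level $i$; in the same child, use induction. By (T5), $A\in\mathcal B$, and it has level $N$, since nothing properly contains it. Put $f=f_A$. $\square$

## 6. The sentence $\phi_{h,p}$ and its finite models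

Fix a prime $p$ and let $N=d_h$. Let $\tau_h=\{E,M_1,\dots,M_{h-1},B_1,\dots,B_h\}$, now as *binary* symbols. Let $A_W$ be the $\tau_h$-structure on $\{0,\dots,p-1\}^N$ in which $P(x,y)$ holds iff $x\ne y$ and $P$ holds in $W_h$ at position $lev(x,y)-1$. In particular $E(x,y)$ holds iff $x\ne y$ and $lev(x,y)$ is odd, so Lemma 6 applies with all $c_i=p$.

The smallest case is $p=2$, $h=1$: here $N=2$, and $W_1$ has $E=10$, $B_1=01$. On the four points of $\{0,1\}^2$, $E$ is a perfect matching and $B_1$ is the complementary $4$-cycle. Then $|\mathrm{Aut}(A_W)|=8$, and there are $24/8=3$ labelled copies, an odd number. For $p=2$, $h=2$ there are already $2^8=256$ points, for $h=3$ there are $2^{2048}$.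

**Definition (the sentence $\phi_{h,p}$).** It is the conjunction of (T1), (T2), (T3), (T5) from Section 5 and of

* (T0) there are at least two elements; all relations in $\tau_h$ are symmetric and irreflexive;
* (T4) if $x\ne y$, $u\ne v$, $D(x,y)=D(u,v)$, then $P(x,y)\leftrightarrow P(u,v)$, for each $P\in\tau_h$;
* (T6) $Br_p(x,y)$ for all $x\ne y$;
* (T7) $\forall x\,\omega_h^x$, where $\omega_h^x$ arises from $\omega_h$ by relativizing quantifiers to elements $\ne x$ and replacing $y<z$ by $D(x,y)\subsetneq D(x,z)$, $y=z$ by $D(x,y)=D(x,z)$, and $P(y)$ by $P(x,y)$.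

*What (T7) means.* Assume (T0)–(T4) and fix $x$. For $y,z\ne x$ the sets $D(x,y),D(x,z)$ contain $x$ by (T1), so they are comparable by (T3). Hence $y\sim z:\Leftrightarrow D(x,y)=D(x,z)$ is an equivalence relation on the nonempty set of elements $\ne x$, strict inclusion induces a linear order on the quotient, and by (T4) the truth of $P(x,y)$ depends only on the class of $y$. Since equality in $\omega_h$ is read as $\sim$, the formula $\omega_h^x$ holds iff the chain $\{D(x,y):y\ne x\}$, ordered by $\subsetneq$ and labelled by $P(D(x,y)):\Leftrightarrow P(x,y)$, satisfies $\omega_h$.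

*Length.* Statements such as $D(x,y)\subseteq D(u,v)$ take $O(1)$ symbols. So (T0), (T4) contribute $O(h)$ symbol occurrences. (T6) contributes $O(p^2)$. (T7) contributes $O(h)$, by Lemma 5 and because each atom of $\omega_h$ is replaced by $O(1)$ symbols. The others contribute $O(1)$. There are $O(h+p)$ names, hence $|\phi_{h,p}|\le C(h+p^2)\log(h+p+2)$ for a constant $C$. All symbols of $\tau_h$ occur, so $S_{\phi_{h,p}}$ counts $\tau_h$-structures.

**Lemma 8.** The finite models of $\phi_{h,p}$ are exactly the structures isomorphic to $A_W$.

*Proof.* **Step 1: $A_W$ is a model.** By Lemma 6 the sets $D(x,y)$ are the balls of level $lev(x,y)$. (T0) and (T1) are clear. (T2): if $u,v\in D(x,y)$, then $lev(u,v)\le lev(x,y)$, and a $z$ of level at most $lev(u,v)$ from $u$ has level at most $lev(x,y)$ from $x$ or equals $x$, by the ultrametric inequality. (T3): if two balls of levels $i\le j$ share a point $w$, both are balls around $w$, so the first is contained in the second. (T4): a ball of level $i$ has $p^i$ elements, so $D(x,y)=D(u,v)$ implies $lev(x,y)=lev(u,v)$, and $P(x,y)$ depends only on the level. (T5) holds with $lev(x,y)=N$.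 For (T6), let $lev(x,y)=i$. For distinct $z,z'\in D(x,y)$ we have $D(z,z')=D(x,y)$ iff $lev(z,z')=i$ iff $z_i\ne z_i'$; and the $i$-th coordinate takes $p$ values on $D(x,y)$. So $p$, but not $p+1$, elements as required exist. For (T7), fix $x$; the map $D(x,y)\mapsto lev(x,y)-1$ is an isomorphism from the labelled chain of balls around $x$ to $W_h$, because all levels $1,\dots,N$ occur around $x$; and $W_h$ satisfies $\omega_h$ by Lemma 5.

**Step 2: every finite model $A$ is isomorphic to $A_W$.** We check the hypotheses of Lemma 7(d) and read off the relations. By Lemma 7(b) the members of $\mathcal B_x$ are the $D(x,y)$, $y\neq x$. By (T4) the members of $\mathcal B$ carry well-defined labels $P(b)$. By (T7) and Lemma 5 the labelled chain $\mathcal B_x$ is isomorphic to $W_h$: it has $N=d_h$ members $b_1^x\subset\dots\subset b_N^x$, and $P(b_i^x)$ holds iff $P$ holds in $W_h$ at position $i-1$. By (T6) and Lemma 7(a) each member has exactly $p$ children. So Lemma 7(d) gives a bijection $f:A\to\{0,\dots,p-1\}^N$ with $D(u,v)=b_i^u$, $i=lev(f(u),f(v))$, for $u\ne v$. Hence $P(u,v)$ holds iff $P$ holds in $W_h$ at position $lev(f(u),f(v))-1$.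 With irreflexivity, $f$ is an isomorphism $A\cong A_W$. $\square$

## 7. Theorem 1 and the failure of every elementary bound

**Proof of Theorem 1.** The relations of $A_W$ depend only on $lev$, so $\Gamma_N\subseteq\mathrm{Aut}(A_W)$. Put $n^*=p^N$ with $N=d_h\ge T(h)$. By Lemma 8, $S_{\phi_{h,p}}(n)=0$ for $n\ne n^*$, and $S_{\phi_{h,p}}(n^*)$ is the number of copies of $A_W$ on $[n^*]$, which is not divisible by $p$ by Lemma 2. The length was computed in Section 6. If $p\mid m$, then $m\nmid S_{\phi_{h,p}}(n^*)$, and Lemma 1 gives $r(m)+p(m)\ge n^*$. $\square$

The passage to elementary functions is used twice, so we isolate it.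

**Lemma 9.** Fix $m\ge2$ and $a>0$. Let $\chi_h$ $(h\ge1)$ be sentences with $|\chi_h|\le a h^4$ such that any constants witnessing MC-finiteness of $S_{\chi_h}$ modulo $m$ satisfy $\max\{r(m),p(m)\}\ge\frac12T(h+1)$. Then for no elementary $f$ are there, for all $h$, witnesses $r(m),p(m)\le f(\max\{|\chi_h|,m\})$ modulo $m$; and the same holds with $f(|\chi_h|)$ in place of $f(\max\{|\chi_h|,m\})$.

*Proof.* Let $f(x)\le\exp_d(x+c)$ for all $x$, with $d\ge1$ and $c\ge0$. In either case the argument of $f$ is at most $y-c$ with $y=ah^4+m+c$. So if witnesses as described existed, then $\frac12T(h+1)\le\exp_d(y)$ for all $h$.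

By induction $T(i)\ge i+1$, hence $T(i+1)\ge2^{i+1}$, so $T(h+1-d)\ge2^{h+1-d}\ge y+2$ for large $h$. Moreover $\exp_d(y+1)\ge2\exp_d(y)$ for $d\ge1$, $y\ge0$: for $d=1$ this is an equality, and $\exp_{d+1}(y+1)=2^{\exp_d(y+1)}\ge2^{2\exp_d(y)}\ge2\cdot2^{\exp_d(y)}$ because $\exp_d(y)\ge1$. Therefore $T(h+1)=\exp_d(T(h+1-d))\ge\exp_d(y+2)\ge4\exp_d(y)$ for large $h$, which contradicts $\frac12T(h+1)\le\exp_d(y)$. $\square$

**Proof of the Corollary.** Fix $m\ge2$ and a prime $p\mid m$. By Theorem 1, $|\phi_{h,p}|\le C(h+p^2)\log(h+p+2)\le a h^4$ for a constant $a$ depending on $p$, and $\max\{r(m),p(m)\}\ge\frac12p^N\ge\frac12\cdot2^{T(h)}=\frac12T(h+1)$. Lemma 9 applies to $\chi_h=\phi_{h,p}$. With $m=2$ it answers the Problem: no. With arbitrary fixed $m\ge2$ its last clause gives the second statement. $\square$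

## 8. One symmetric relation suffices: graphs

We prove Theorem 3. Now only the relation $E$ recording the parity of the level is available, and the word has to be written on the levels in another way: through the branching numbers, $p$ for a letter $0$ and $p^2$ for a letter $1$. First we turn $W_h$ into a word over $\{0,1\}$.

**Step 1: a word with a single predicate.** Drop $E$ from $W_h$ and $\omega_h$, obtaining $W_h^\circ,\omega_h^\circ$. Lemmas 3 and 4 do not use $E$, so as in Lemma 5 $W_h^\circ$ is the unique finite model of $\omega_h^\circ$. Let $P_1,\dots,P_r$, $r=2h-1$, be its predicates. Encode a position with truth values $t_1,\dots,t_r$ by the block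
$$1\,1\,0\,t_1\,0\,t_2\,0\cdots t_r\,0$$
of length $2r+3$: offsets $0,1$ carry $1$, offsets $2,4,\dots,2r+2$ carry $0$, and offset $2j+1$ carries $t_j$. Let $U_h\in\{0,1\}^{(2r+3)d_h}$ be the concatenation of the blocks of all positions of $W^\circ_h$. With $J$ the predicate "carries $1$", let $start(x):=J(x)\wedge J(x+1)$, including that $x+1$ exists. Let $\omega_h'$ say:

1. the first position is a start;
2. for each start $x$, the positions $x+1,\dots,x+2r+2$ exist, $x+2,x+4,\dots,x+2r+2\notin J$, and $x+2r+3$ does not exist or is a start;
3. $\omega_h^\circ$ holds relativized to starts, with $P_j(x)$ read as $J(x+2j+1)$.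

By 1 and 2 a finite model is a concatenation of blocks of the above form. Its starts are exactly the block beginnings: inside a block, any two consecutive positions other than the first two include one of the offsets $2,4,\dots,2r+2$, and the last position of a block carries $0$. So by 3 the starts form a copy of $W_h^\circ$, and $U_h$ is the unique finite model; it is a model by construction. The sentence $\omega_h^\circ$ has $O(h)$ symbol occurrences, and each atom is replaced by $O(h)$ symbols (walking along successors), so $\omega_h'$ has $O(h^2)$ symbol occurrences.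

**Step 2: the graph.** This step defines the intended model and counts its copies. Let $u=U_h$, let $N$ be its length, $e_i=1+u_i$ for $1\le i\le N$, and $N'=\sum_ie_i\ge N\ge T(h)$. Let $X=\prod_{i\le N}\{0,\dots,p-1\}^{e_i}$. This is a product as in Section 5 with $c_i=p^{e_i}$; call its level function $lev'$, so $lev'(x,y)$ is the largest $i\le N$ such that the $i$-th factors of $x,y$ differ. Let $x,y$ be adjacent iff $x\ne y$ and $lev'(x,y)$ is odd; call this graph $A'$. As a set $X=\{0,\dots,p-1\}^{N'}$, and $lev'(x,y)$ is the index of the factor containing the coordinate $lev(x,y)$, where $lev$ is the level function of $\{0,\dots,p-1\}^{N'}$. So $lev'$ is a function of $lev$, hence $\Gamma_{N'}\subseteq\mathrm{Aut}(A')$, and by Lemma 2 the number of copies of $A'$ on $[p^{N'}]$ is not divisible by $p$.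

**Step 3: the sentence.** Let $\psi_{h,p}$ be the conjunction of (T0)–(T5), with $\{E\}$ in place of $\tau_h$, and of

* (T6′) for each $x\ne y$, $Br_p(x,y)$ or $Br_{p^2}(x,y)$ holds;
* (T7′) for every $x$, along the chain of the sets $D(x,y)$, $y\ne x$, ordered by $\subsetneq$, $E(x,y)$ holds at the first member and alternates, and $\omega_h'$ holds with $J(y)$ read as $Br_{p^2}(x,y)$.

(T7′) is written as (T7) was, with quantifiers relativized to elements $\ne x$ and with $<$ and $=$ replaced. Note that $Br_{p^2}(x,y)$ depends only on the set $D(x,y)$. Each symbol of $\omega'_h$ is replaced by a number of symbols depending only on $p$, so for fixed $p$ there are $O(h^2)$ symbol occurrences and at most as many names, and the length is $O(h^2\log(h+1))$ with a constant depending on $p$. This is at most $C_ph^4$. By (T0) all models are simple undirected graphs.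

**Step 4: the finite models of $\psi_{h,p}$ are exactly the copies of $A'$.** First, $A'$ is a model. By Lemma 6 the sets $D(x,y)$ are the balls for $lev'$. (T0)–(T3) and (T5) hold as in Lemma 8. A ball of level $i$ has $p^{e_1+\dots+e_i}$ elements, so its level is determined by the set, which gives (T4). For distinct $z,z'$ in a ball of level $i$, the set $D(z,z')$ is this ball iff the $i$-th factors of $z,z'$ differ. So the maximal number of its elements with pairwise level $i$ is $p^{e_i}$; exactly one of $Br_p,Br_{p^2}$ holds for it, and it is $Br_{p^2}$ iff $u_i=1$. This gives (T6′). Around each $x$ all levels $1,\dots,N$ occur, so the chain of balls labelled by $J$ is a copy of $U_h$, and $E$ holds at the odd levels; this gives (T7′).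

Conversely, let $A$ be a finite model. Lemma 7 applies. By (T7′) and the uniqueness of $U_h$, each $\mathcal B_x$ is a chain of length $N$ whose $i$-th member satisfies $Br_{p^2}$ iff $u_i=1$; by (T6′) and Lemma 7(a) it has exactly $p^{e_i}$ children. Also $E(x,y)$ holds iff $D(x,y)=b_i^x$ with $i$ odd. Lemma 7(d) with $c_i=p^{e_i}$ gives a bijection $f:A\to\prod_{i\le N}\{0,\dots,p-1\}^{e_i}$, after identifying each $\{0,\dots,p^{e_i}-1\}$ with $\{0,\dots,p-1\}^{e_i}$, such that $D(u,v)=b_i^u$ with $i=lev'(f(u),f(v))$. So $E(u,v)$ holds iff $lev'(f(u),f(v))$ is odd, and $f$ is an isomorphism $A\cong A'$.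

**Step 5: conclusion.** Put $n^*=p^{N'}$, $N'\ge T(h)$. By Steps 2 and 4, $S_{\psi_{h,p}}(n)=0$ for $n\ne n^*$ and $p\nmid S_{\psi_{h,p}}(n^*)$, and by Lemma 1 $r(m)+p(m)\ge n^*$ whenever $p\mid m$. As $n^*\ge T(h+1)$, Lemma 9 applies to $\chi_h=\psi_{h,p}$, for any $m\ge 2$ and a prime $p\mid m$, so the answer stays negative for these sentences. $\square$

## 9. An upper bound by collapsing symmetric sets of points

We prove Theorem 2. The model is the computation of $B(n+p)$ modulo $p$ in Section 1: let a $p$-cycle act, keep only fixed structures, and collapse the $p$ points to one. For a general sentence the collapsed point must remember what it was, up to what $\phi$ can see; there are finitely many possibilities, the *types*, and their number $t$ governs the order of the recurrence. For prime powers one cycle is not enough, and $2a-1$ of them are used.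

Atomic formulas include equality of elements and membership. We allow $\exists$ over elements and over sets, and $C_{a,b}$ over elements and also over sets. No variable is requantified within its own scope. Let $\Lambda$ be the least common multiple of all moduli $b$ in $\phi$. Then $1\le\Lambda\le2^\ell$, since the product of the moduli is at most $2^\ell$ whether numerals are unary or binary. Let $\sigma$ be the relational part of $\tau$, and note $Q\le\ell$.

**Definition (types).** For a finite nonempty $\sigma$-structure $C$ with tuples $\bar a$ of elements and $\bar X$ of subsets, $tp_0(C,\bar a,\bar X)$ is the set of atomic formulas true of it. And $tp_{r+1}(C,\bar a,\bar X)$ records, for each possible $tp_r$-value $\theta$, whether the number of $a\in C$ with $tp_r(C,\bar aa,\bar X)=\theta$ is $0$, and this number modulo $\Lambda$; and likewise for the subsets $X$ with $tp_r(C,\bar a,\bar XX)=\theta$.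

For example, if $\sigma=\emptyset$, then $tp_1(C)$ for empty tuples tells $|C|$ modulo $\Lambda$, because all elements have the same $tp_0$, and nothing more about $|C|$ than this and $2^{|C|}$ modulo $\Lambda$.

**Step 1: $tp_{r+1}$ determines $tp_r$.** This is needed so that types can be weakened. For $r=0$: as $C\ne\emptyset$, some $tp_0$-value of an extended tuple is realized, and it determines $tp_0$ of the tuple by restriction. For $r\ge1$: by induction each $tp_r$-value determines a $tp_{r-1}$-value, so the data for $tp_{r-1}$-values are obtained by summing the data for $tp_r$-values (a sum of counts is $0$ iff all are $0$, and residues add).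

Let $\mathcal T$ be the set of values $tp_Q(C)$ with empty tuples, and $t=|\mathcal T|\ge1$. It depends only on $\phi$.

**Step 2: the bound $t\le\exp_{Q+1}((\ell+1)^3)$.** Let $\nu_r$ bound, for each shape (number of elements and number of sets), the number of values $tp_r$ on tuples of total length $Q-r$. Let $\rho\le\ell$ be the number of relation symbols. With $e$ elements and $w$ sets, $e+w=Q$, there are at most $e^2+ew+\rho e^2\le Q^2(\rho+1)\le\ell^3+\ell^2$ atomic formulas, so we may take $\nu_0=2^{\ell^3+\ell^2}$. For each $\theta$ there are $\Lambda+1$ possibilities: the count is $0$, or it is nonzero with one of $\Lambda$ residues. So we may take $\nu_{r+1}=(\Lambda+1)^{2\nu_r}\le2^{2(\ell+1)\nu_r}$. Put $\zeta_r=2(\ell+1)(\nu_r+1)$. Using $\ell+1\le2^\ell$,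
$$\zeta_0\le2^{\ell+2+\ell^3+\ell^2}\le2^{(\ell+1)^3},\qquad \zeta_{r+1}\le2^{\ell+2+2(\ell+1)\nu_r}\le2^{\zeta_r},$$
the last inequality because $\ell+2\le2(\ell+1)$. So $t\le\nu_Q\le\zeta_Q\le\exp_Q(\zeta_0)\le\exp_{Q+1}((\ell+1)^3)$.

**Definition (patterns).** Let $F,Z$ be disjoint finite sets, of *ordinary points* and *stars*, with the constants interpreted in $F$ when needed. A *pattern* $M$ on $(F,Z)$ interprets unary symbols of $\sigma$ by subsets of $F$ and binary symbols by subsets of $(F\cup Z)^2\setminus\{(z,z):z\in Z\}$. For finite nonempty $\sigma$-structures $C_z$ $(z\in Z)$, the structure $M[C_z:z\in Z]$ has universe $F\cup\bigcup_zC_z$ (disjoint union). On each $C_z$ (unary relations, and pairs inside $C_z$) it is given by $C_z$; elsewhere it is given by $M$ after replacing elements of $C_z$ by $z$.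

For example, let $\sigma=\{R\}$ with $R$ binary, $F=\{1\}$, $Z=\{z\}$, and let $R$ consist of $(1,1),(1,z),(z,1)$. Filling $z$ with three points that are all related gives the total relation on four points. Stars may be replaced in stages, the result of a partial replacement being again a pattern; and if $Z=\emptyset$, patterns are structures. A permutation $\pi$ of $F\cup Z$ preserving $F$ and $Z$ acts on patterns: $\pi M$ holds at $(\pi u,\pi v)$ iff $M$ holds at $(u,v)$, and similarly for unary symbols.

**Lemma 10.** If $tp_Q(C_z)=tp_Q(C_z')$ for all $z\in Z$, then $M[C_z:z]\models\phi$ iff $M[C_z':z]\models\phi$.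

*Proof.* Changing one $C_z$ at a time, with the other stars already substituted, we may assume $Z=\{z\}$. We prove the following claim by induction on $\theta$, for all $C,C'$ (including $C=C'$): *if $tp_r(C,\bar a,\bar X)=tp_r(C',\bar a',\bar X')$, $\bar f$ is a tuple in $F$, $Y_l\subseteq F$, and $\theta$ is a subformula of $\phi$ of rank $\le r$, then $M[C]\models\theta(\bar a,\bar f,X_l\cup Y_l)$ iff $M[C']\models\theta(\bar a',\bar f,X_l'\cup Y_l)$.* Here each free element variable is assigned an entry of $\bar a$, respectively the corresponding entry of $\bar a'$, or an entry of $\bar f$.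

Atomic formulas: if all entries are in $C$, the truth value is in $tp_0$; a relation between an entry in $C$ and one in $F$ (possibly a constant) is decided by $M$ at $z$, an equality between them is false; entries in $F$ are decided by $M$, $\bar f$ and the $Y_l$; and $a\in X_l\cup Y_l$ means $a\in X_l$ for $a\in C$. So the truth value depends only on $M$, $\bar f$, the $Y_l$ and $tp_0$, and $tp_r$ determines $tp_0$ by Step 1. Boolean connectives are trivial.

Let $\theta=Kx\,\theta'$ with $K$ a quantifier over elements; then $r\ge1$ and $\theta'$ has rank $\le r-1$. For $x\in F$ the induction hypothesis applies pointwise, as $tp_r$ determines $tp_{r-1}$. For $x\in C$, respectively $C'$, the induction hypothesis says that the truth of $\theta'$ depends only on the $tp_{r-1}$-value of the extended tuple, in the same way in $C$ and $C'$. As $tp_r$ agrees, the existence of such $x$ with $\theta'$, and their number modulo each $b\mid\Lambda$, agree. Adding the contribution of $F$ gives the claim for $\exists$ and $C_{a,b}$.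

Quantification of a set: the sets are $X\cup Y$ with $Y\subseteq F$ and $X\subseteq C$, respectively $X\subseteq C'$. For each fixed $Y$ argue as before with the set part of $tp_r$, then take the disjunction, respectively the sum, over $Y$. The claim with $r=Q$, $\theta=\phi$ and empty tuples is the lemma. $\square$

**Lemma 11.** Let $p$ be prime, $a\ge1$, $s=2a-1$. Let $\pi_1,\dots,\pi_s$ be $p$-cycles on pairwise disjoint $p$-element sets $A_1,\dots,A_s$, each $A_i$ a set of non-constant ordinary points or a set of stars. Let $\mathcal X$ be a finite set of patterns on $(F,Z)$ invariant under all $\pi_i$. For $I\subseteq\{1,\dots,s\}$ let $\mathcal X_I=\{M\in\mathcal X:\pi_iM=M\ \forall i\in I\}$. Then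
$$|\mathcal X|\equiv\sum_{I\ne\emptyset}(-1)^{|I|+1}|\mathcal X_I|\pmod{p^a}.$$

For $a=1$ this is the usual congruence $|\mathcal X|\equiv|\mathcal X_{\{1\}}|\pmod p$ for one $p$-cycle.

*Proof.* By inclusion–exclusion the right side is $|\bigcup_i\mathcal X_{\{i\}}|$, so we must show that $p^a$ divides $|\mathcal Y|$ for $\mathcal Y=\mathcal X\setminus\bigcup_i\mathcal X_{\{i\}}$. The group $G=\langle\pi_1,\dots,\pi_s\rangle\cong\mathbb F_p^s$ is abelian, so each $\mathcal X_{\{i\}}$ is $G$-invariant and $G$ acts on $\mathcal Y$. It suffices that each orbit on $\mathcal Y$ has size divisible by $p^a$. Let $M\in\mathcal X$ have orbit size $p^e$ with $e<a$; we show that $\pi_iM=M$ for some $i$, so that $M\notin\mathcal Y$.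

**Finding $i$.** Let $H\subseteq\mathbb F_p^s$ be the stabilizer of $M$, a subspace of codimension $e$, and $H^\perp$ its annihilator in the dual space, so $\dim H^\perp=e$. Let $e_i^*$ denote the coordinate functionals. Call $i$ *bad* if $i$ lies in the support of some vector of $H^\perp$ of support size at most $2$. A maximal independent set of such vectors has at most $e$ members and spans all of them, so every bad index is in the support of one of its members. Hence there are at most $2e\le2a-2<s$ bad indices. Choose $i$ not bad.

**Moving $A_i$ while holding $A_j$ fixed.** For each $j\ne i$ there is $g\in H$ with $g_i=1$, $g_j=0$. Otherwise, by scaling, $e_i^*$ vanishes on $H\cap\ker e_j^*$, whose annihilator is $H^\perp+\langle e_j^*\rangle$; so $e_i^*-\mu e_j^*\in H^\perp$ for some $\mu$, and $i$ is bad. Also some $g\in H$ has $g_i=1$, since $e_i^*\notin H^\perp$ because $i$ is not bad.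

**Checking $\pi_iM=M$.** For a pair $(u,v)$ with $u,v\in A_i$ use $g\in H$ with $g_i=1$: it maps $(u,v)$ to $(\pi_iu,\pi_iv)$ and preserves $M$. For a pair with exactly one entry in $A_i$, the other entry $v$ lies in some $A_j$, $j\ne i$, or outside all $A_j$. Use $g\in H$ with $g_i=1$, and $g_j=0$ in the first case; it fixes $v$ and acts as $\pi_i$ on $A_i$. Unary relations are treated in the same way, and pairs disjoint from $A_i$ are fixed by $\pi_i$. So $M\in\mathcal X_{\{i\}}$. (Here it is used that the arity is at most $2$: a pair meets at most one $A_j$ besides $A_i$.) $\square$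

**Step 3: the counting functions.** For $\theta\in\mathcal T$ fix a structure $R_\theta$ with $tp_Q(R_\theta)=\theta$. For $c\in\mathbb N^{\mathcal T}$ and $n\ge n_0:=\max\{k,1\}$ let $g_c(n)$ be the number of patterns $M$ on $([n],Z_c)$, where $Z_c$ has $c_\theta$ stars labelled $\theta$ for each $\theta$, such that $M[R]\models\phi$. Here $M[R]$ means that each star labelled $\theta$ is filled with a copy of $R_\theta$, and the constant symbol $c_i$ is interpreted by $i$. Then $g_0(n)=S_\phi(n)$. Fix a prime power $p^a$ and put $s=2a-1$; let $\epsilon_\theta$ denote unit vectors.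

**Step 4: lowering $n$.** For all $n\ge n_0$,
$$g_c(n+ps)\equiv\sum_{j=1}^s(-1)^{j+1}\binom sj\sum_{(C_1,\dots,C_j)}g_{c+\sum_i\epsilon_{tp_Q(C_i)}}(n+ps-pj)\pmod{p^a}, \tag{3}$$
where the $C_i$ range over the $\sigma$-structures on $\mathbb Z/p$ invariant under $x\mapsto x+1$.

To see this, apply Lemma 11 to the set $\mathcal X$ of patterns counted by $g_c(n+ps)$, with $A_1,\dots,A_s$ partitioning the last $ps$ ordinary points. These are not constants, since $n\ge k$. The set $\mathcal X$ is invariant, as $\pi_i$ induces an isomorphism $M[R]\cong(\pi_iM)[R]$ fixing the constants. Now let $I\ne\emptyset$. Since $\pi_i$ fixes all points outside $A_i$ and is transitive on $A_i$, a pattern satisfies $\pi_iM=M$ for all $i\in I$ iff for each $i\in I$ its restriction $C_i$ to $A_i$ is $\pi_i$-invariant and each ordinary point or star outside $A_i$ is related uniformly to all points of $A_i$, for each symbol and each direction. In particular, for distinct $i,i'\in I$ all pairs in $A_i\times A_{i'}$ behave alike. So such $M$ correspond bijectively to tuples $((C_i)_{i\in I},M')$, where $M'$ is the pattern in which each $A_i$, $i\in I$, is replaced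 by one star $z_i$, and the remaining ordinary points are renumbered increasingly, which fixes the constants; one recovers $M$ by filling $z_i$ with $C_i$. Moreover $M[R]\cong M'[R,(C_i)_{i\in I}]$. By Lemma 10, whether this satisfies $\phi$ does not change when $C_i$ is replaced by $R_\theta$ with $\theta=tp_Q(C_i)$, so we may label $z_i$ by $tp_Q(C_i)$. Identifying $A_i$ with $\mathbb Z/p$ so that $\pi_i$ is the shift, and noting that there are $\binom sj$ sets $I$ of size $j$, we obtain (3).

**Step 5: lowering the number of stars.** If $c_\theta\ge ps$, then for all $n\ge n_0$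
$$g_c(n)\equiv\sum_{j=1}^s(-1)^{j+1}\binom sj\sum_{(C_1,\dots,C_j)}g_{c-pj\epsilon_\theta+\sum_i\epsilon_{tp_Q(C_i[R_\theta])}}(n)\pmod{p^a}, \tag{4}$$
where the $C_i$ range over the shift-invariant patterns on $(\emptyset,\mathbb Z/p)$, and $C_i[R_\theta]$ has every star filled by a copy of $R_\theta$.

Apply Lemma 11 with $A_1,\dots,A_s$ consisting of stars labelled $\theta$. The set of patterns is invariant, because these stars are filled with copies of the same structure: sending the copy at $z$ identically to the copy at $\pi_iz$ gives $M[R]\cong(\pi_iM)[R]$. As in Step 4, a pattern in $\mathcal X_I$ is given by shift-invariant patterns $C_i$ on the $A_i$, $i\in I$, and a pattern $M'$ in which each $A_i$ is collapsed to one star $z_i$; and $M[R]\cong M'[R,(C_i[R_\theta])_{i\in I}]$. By Lemma 10 we may label $z_i$ by $tp_Q(C_i[R_\theta])$. Each set $I$ of size $j$ removes $pj$ stars labelled $\theta$ and adds $j$ new ones, and $n$ does not change.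

**Step 6: a linear recurrence modulo $p^a$.** The congruence (4) decreases the number of stars by $(p-1)j\ge1$. So, iterating, each $g_c$ is modulo $p^a$ an integer combination, with coefficients independent of $n$, of the $g_{c'}$ with $c'\in\{0,\dots,ps-1\}^{\mathcal T}$. Let $g(n)\in(\mathbb Z/p^a)^K$, $K=(ps)^t$, be the vector of these. By (3) and this reduction,
$$g(n+ps)=\sum_{j=1}^sM_j\,g(n+ps-pj)\qquad(n\ge n_0)$$
for fixed matrices $M_j$. So $v(n)=(g(n),\dots,g(n+ps-1))$ satisfies $v(n+1)=\mathbf Mv(n)$ for $n\ge n_0$, with a fixed matrix $\mathbf M$ of size $\Delta=ps\cdot K=(ps)^{t+1}$. By the Cayley–Hamilton theorem over the commutative ring $\mathbb Z/p^a$, the monic characteristic polynomial of $\mathbf M$ annihilates $\mathbf M$. Applied to $v(n)$ and read in the coordinate $g_0$, it gives a linear recurrence modulo $p^a$ of order $\Delta$ for $S_\phi=g_0$, valid for all $n\ge n_0$. Since $p^{a-1}\ge2^{a-1}\ge a$, we have $2a-1\le2p^{a-1}$, so $ps\le2p^a$ and $\Delta\le(2p^a)^{t+1}$.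

**Step 7: general $m\ge2$.** It remains to combine prime powers. Let $m=\prod p_i^{a_i}$, and let $\Delta_i$ be the order found modulo $p_i^{a_i}$. Multiply the monic characteristic polynomials by powers of $x$ so that all have the same degree $\Delta=\max_i\Delta_i\le(2m)^{t+1}$. The corresponding recurrences are instances of the old ones at shifted arguments, so they remain valid for $n\ge n_0$. Combine the coefficients by the Chinese Remainder Theorem, and add multiples of $m$ to make them positive. This is (1) with $p(m)=\Delta-1<(2m)^{t+1}$ and $r(m)=n_0=\max\{k,1\}$. Here $p(m)\ge1$, since $ps\ge2$ and $t\ge1$ give $\Delta\ge2^2$. This proves Theorem 2. $\square$
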